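\title{A counterexample to a question of Kleiner and Leeb on convex subsets of spherical buildings}

\begin{abstract}
Kleiner and Leeb asked whether every nonempty convex subset of a spherical building is either a subbuilding or has circumradius at most $\pi/2$. We show that the answer is no. The counterexample is a compact convex subset of dimension $3$ in a finite thick building of type $A_1\times A_1\times A_1\times A_1$, cut out by explicit linear inequalities in a finite family of apartments. From it we obtain counterexamples in every dimension $k\ge 3$, with circumradius arbitrarily close to $\pi/2$.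
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We first recall the definitions. A metric space is CAT(1) if any two points at distance less than $\pi$ are joined by a geodesic segment and geodesic triangles of perimeter less than $2\pi$ are no thicker than their comparison triangles in the unit $2$-sphere. In such a space the segment joining two points at distance less than $\pi$ is unique. Let $S$ be a unit sphere and $W$ a finite group generated by reflections in great hyperspheres of $S$. A \emph{spherical building} modeled on $(S,W)$ is a CAT(1) space $B$ with a family of isometric embeddings $S\to B$, closed under precomposition with $W$, such that any two points of $B$ lie in the image of one embedding and any two embeddings differ on their overlap by an element of $W$. The images are the \emph{apartments}, and the dimension of $B$ is that of $S$. The mirrors of $W$ cut each apartment into \emph{chambers}; $B$ is \emph{finite} if it has finitely many chambers and \emph{thick} if every codimension-one face of a chamber lies in at least three chambers. Thickness is not part of the definition. Two points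 at distance $\pi$ are \emph{antipodes}. Every point of a building lies in an apartment, so every point has an antipode.

A subset $C\subseteq B$ is \emph{convex} if it contains the segment joining any two of its points at distance less than $\pi$. A convex subset is a \emph{subbuilding} if, with the induced metric, it is itself a spherical building; its building structure need not be a subcomplex structure of $B$. Apartments and great subspheres of apartments are examples. The \emph{circumradius} of $C$ is
\[
\operatorname{rad}(C)=\inf_{c\in C}\ \sup_{y\in C} d(c,y),
\]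
the infimum of the radii of balls that contain $C$ and are centered in $C$. We call $c\in C$ a \emph{center} of $C$ if $d(c,y)\le\pi/2$ for all $y\in C$. The function $c\mapsto\sup_{y\in C}d(c,y)$ is $1$-Lipschitz, so on a compact set it attains its minimum. Hence
\begin{equation}\label{eq:compact}
\text{a compact set $C$ has $\operatorname{rad}(C)\le\pi/2$ if and only if it has a center.}
\end{equation}

\medskip\noindent
\textbf{Question} (Kleiner--Leeb). \emph{Let $C$ be a nonempty convex subset of a spherical building. Is it true that $C$ is either a subbuilding or has circumradius at most $\pi/2$, that is, lies in a ball of radius at most $\pi/2$ centered in $C$?}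
\medskip

The question is posed in \cite{RC}, where it is stated to be open in this generality. A subbuilding has circumradius $\pi$, because each of its points has an antipode in it. A positive answer would therefore mean that the circumradius of a convex set never lies strictly between $\pi/2$ and $\pi$.

The simplest cases suggest that this is so. A building of dimension $0$ is a set of at least two points at mutual distance $\pi$; a nonempty subset is a point, of circumradius $0$, or again a building. Next let $C$ be a nonempty closed convex subset of a single unit sphere $S^k\subset\mathbb R^{k+1}$, and let $K=\mathbb R_{\ge0}C$, a closed convex cone. If $K=-K$, then $C$ is a great subsphere. Otherwise pick $x\in K$ with $-x\notin K$, let $p$ be the point of $K$ nearest to $-x$, and put $v=x+p\in K\setminus\{0\}$. For $y\in K$ the point $p+y$ lies in $K$, and the nearest-point inequality $(-x-p)\cdot\big((p+y)-p\big)\le0$ says $v\cdot y\ge0$. So $v/|v|$ is a center. The constant $\pi/2$ cannot be lowered: a closed hemisphere of $S^k$, $k\ge1$, is not a building, since its pole has no antipode in it, and every point is at distance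 at least $\pi/2$ from one of two antipodal points of the equator. Thus the dichotomy holds inside every apartment, and since any two points of a building lie in an apartment, one would guess that it holds globally. It does not.

Let $B$ be the spherical join of four discrete sets with four points each. It is a finite thick building of type $A_1\times A_1\times A_1\times A_1$ and dimension $3$; an explicit model is given in Section~\ref{sec:stars}.

\begin{theorem}\label{thm:main}
There is a compact convex subset $C\subset B$, which is a finite union of spherical polytopes and has nonempty interior, such that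
\begin{enumerate}
\item[(1)] some $x_0\in C$ satisfies $d(x_0,y)<\pi$ for all $y\in C$, so that $C$ is not a subbuilding;
\item[(2)] $C$ has no center, and the circumradius of $C$ is strictly greater than $\pi/2$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:higher}
For every $k\ge3$ and $\varepsilon>0$ there is a finite thick spherical building of dimension $k$ containing a compact $k$-dimensional convex subset that is not a subbuilding and whose circumradius lies in $(\pi/2,\pi/2+\varepsilon)$.
\end{theorem}

We do not treat buildings of dimension $1$ or $2$.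

In the cone over $B$, convexity becomes closure under an addition $\oplus$ (Section~\ref{sec:stars}). A chamber and four further points already exclude a center; the difficulty is to enclose them in a convex set that contains no antipode of the barycenter of the chamber. Section~\ref{sec:points} shows by hand why the analogous attempt with three factors fails and what changes with four. Section~\ref{sec:glue} gives a gluing condition that makes a set described apartment by apartment convex, Section~\ref{sec:cones} constructs a family of cones that satisfies it, and Sections \ref{sec:proof1} and~\ref{sec:proof2} prove the theorems.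

\section{Products of stars}\label{sec:stars}

A \emph{star} is a union of finitely many rays, at least two, glued at their origin, with the path metric. The origin belongs to every ray, $|a|$ is the distance from $a$ to the origin, and a \emph{line} is a union of two rays. Let $X=T_1\times\dots\times T_n$ be a product of stars with the Euclidean product metric $d_X$. For $f,g\in X$ put
\[
\langle f,g\rangle=\sum_{j}\epsilon_j|f_j||g_j|,\qquad
\epsilon_j=\begin{cases}+1&\text{if $f_j,g_j$ lie on a common ray,}\\-1&\text{otherwise,}\end{cases}
\]
and $|f|^2=\langle f,f\rangle$. Two points $a,b$ of a star are at distance $\big||a|-|b|\big|$ or $|a|+|b|$, so $d_X(f,g)^2=|f|^2+|g|^2-2\langle f,g\rangle$.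

The \emph{unit sphere} of $X$ is the set $\{|f|=1\}$ with the metric given by $\cos d(f,g)=\langle f,g\rangle$. It is the spherical join of the sets of rays of the $T_j$, and $X$ is the Euclidean cone over it. It is a building of dimension $n-1$ for the group $W=\{\pm1\}^n$ of sign changes. Indeed, it is CAT(1) because $X$, a product of trees, is CAT(0), and a Euclidean cone is CAT(0) exactly when its base is CAT(1). A choice of one line in each star gives an isometric copy of $\mathbb R^n$ in which $\langle\,,\rangle$ is the dot product; its unit vectors form an apartment. Any two points of $X$ lie in such a product of lines, and two products of lines are identified on their overlap by a sign change in each coordinate. A chamber is a choice of one ray in each star. A codimension-one face omits one star and lies in as many chambers as that star has rays, so the building is thick when every star has at least three rays.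

There is no vector addition on $X$, but any two points can be added in a product of lines containing them, and the result does not depend on the lines. For $a,b$ in a star, let $a\oplus b$ be the point at distance $|a|+|b|$ on their common ray if there is one, and otherwise the point at distance $\big||a|-|b|\big|$ on the ray of the longer one. Extend $\oplus$ coordinatewise to $X$. In every product of lines $\oplus$ is the vector sum. It is not associative: for unit points $a,b,c$ on three different rays, $(a\oplus b)\oplus c=c$ and $a\oplus(b\oplus c)=a$. Call $K\subseteq X$ a \emph{$\oplus$-cone} if it is closed, invariant under scaling by nonnegative numbers, and closed under $\oplus$.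

\begin{lemma}\label{lem:convex}
If $K\subseteq X$ is a $\oplus$-cone, then the set of unit vectors of $K$ is a compact convex subset of the unit sphere of $X$.
\end{lemma}

\begin{proof}
The unit sphere is a finite union of apartments, hence compact, and $d$ and $d_X$ define the same topology on it because $d_X^2=2-2\cos d$. So the set is compact. Let $f,g\in K$ be unit vectors with $d(f,g)<\pi$, and work in a product of lines containing both. The geodesic from $f$ to $g$ is the short great arc in the corresponding apartment. It consists of the normalized vectors $(1-\tau)f+\tau g=(1-\tau)f\oplus\tau g$, $0\le\tau\le1$, which are nonzero because $g\ne-f$, and which lie in $K$.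
\end{proof}

\section{Excluding a center, and why three stars are not enough}\label{sec:points}

In this section $n\ge3$ and $T_j$ has $n$ rays, named $0$ and $i$ for $i\in\{1,\dots,n\}\setminus\{j\}$. The names $i\ne0$ are \emph{letters}. For $n=4$ the unit sphere of $X$ is the building $B$ of Theorem~\ref{thm:main}.

The \emph{height} $h_j(f)$ is $|f_j|$ if $f_j$ lies on ray $0$ and $-|f_j|$ otherwise; $h(f)=(h_1(f),\dots,h_n(f))\in\mathbb R^n$, so $|h(f)|=|f|$. Let $O$ be the set of points with all coordinates on ray $0$. It is the cone over a chamber, and we identify it with $\mathbb R^n_{\ge0}$ via $h$; in particular the basis vectors $e_j$ and $\mathbf 1=(1,\dots,1)$ are points of $O$. Seen from $O$, only heights matter: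
\begin{equation}\label{eq:pairing}
\langle c,f\rangle=h(c)\cdot h(f)\qquad(c\in O,\ f\in X).
\end{equation}
Let $x_0=\mathbf 1/\sqrt n$ be the barycenter of the chamber. By \eqref{eq:pairing} and the equality case of the Cauchy--Schwarz inequality, a unit vector $y$ is an antipode of $x_0$ if and only if $h(y)=-\mathbf 1/\sqrt n$.

Say that $f$ and $g$ \emph{conflict} at $j$ if $f_j$ and $g_j$ are nonzero and lie on different letter rays. Where there is no conflict, $f_j$ and $g_j$ lie on a line containing ray $0$, and heights add. At a conflict the two coordinates cancel instead of adding. With $J$ the set of conflicts,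
\begin{equation}\label{eq:super}
h(f\oplus g)=h(f)+h(g)+2\sum_{j\in J}\min(|f_j|,|g_j|)\,e_j .
\end{equation}
The counterexample lives on this defect of additivity.

Fix $0<\alpha<n-1$. For $i\in\{1,\dots,n\}$ let $y_i\in X$ have length $\alpha$ on ray $0$ of $T_i$ and length $1$ on ray $i$ of $T_j$ for every $j\ne i$. Thus $h(y_i)=\alpha e_i-\sum_{j\ne i}e_j$.

\begin{lemma}\label{lem:nocenter}
Let $K\subseteq X$ contain $O$ and $y_1,\dots,y_n$, where $0<\alpha<n-1$. Then no unit vector $c\in X$ satisfies $\langle c,g\rangle\ge0$ for all $g\in K$.
\end{lemma}

\begin{proof}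
Taking $g=e_j$ gives $h_j(c)\ge0$ by \eqref{eq:pairing}, for every $j$, so $c\in O$. Then \eqref{eq:pairing} applies with $g=y_i$ and gives $\alpha h_i(c)-\sum_{j\ne i}h_j(c)\ge0$. Summing over $i$ yields $(\alpha-n+1)\sum_ih_i(c)\ge0$. Since $\alpha<n-1$ and $h(c)\ge0$, we get $h(c)=0$, contradicting $|c|=1$.
\end{proof}

So it suffices to find a $\oplus$-cone that contains $O$ and the $y_i$ but no antipode of $x_0$. If heights were additive this would be impossible, because $\sum_ih(y_i)=(\alpha-n+1)\mathbf 1$ is a negative multiple of $\mathbf 1$. The letters are chosen to prevent this sum from being formed: $y_i$ and $y_k$ conflict at every $j\notin\{i,k\}$. For instance $h(y_1\oplus y_2)=(\alpha-1,\alpha-1,0,\dots,0)$. However, since $\oplus$ is not associative, conflicts can sometimes be avoided by adding in a good order. With three stars they can be avoided completely.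

\begin{example}[three stars]\label{ex:three}
Let $n=3$ and $0<\alpha<2$. We show that every $\oplus$-cone $K$ containing $O,y_1,y_2,y_3$ contains an antipode of $x_0$. Write $\alpha=2\cos\theta$ with $0<\theta<\pi/2$ and put $a_m=\sin(m\theta)/\sin\theta$, so that $a_0=0$, $a_1=1$ and $a_{m+1}=\alpha a_m-a_{m-1}$. Suppose $f\in K$ has heights $a_m>0$, $-a_{m-1}\le0$, $0$ at the coordinates $i,k,l$. The point $y_k$ is on letter rays only at $i$ and $l$, where $f$ is on ray $0$. So there is no conflict, and $f\oplus a_my_k$ has heights $a_{m+1}$, $-a_m$, $0$ at $k,l,i$. We start from $f=e_i$ and $m=1$ and repeat this step while $a_{m+1}>0$. For the least $m$ with $(m+1)\theta\ge\pi$ we have $a_m>0\ge a_{m+1}$. Adding $|a_{m+1}|e_k$ to the last point leaves a point of $K$ whose only nonzero coordinate lies on a letter ray. Each step permutes $(i,k,l)$ cyclically, so the three cyclic starting positions produce such a point in each of the three stars. After scaling, their $\oplus$-sum has heights $-\mathbf 1/\sqrt3$.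
\end{example}

The example rules out this choice of points; it does not decide the question in dimension $2$. To see what a fourth star changes, look at the borderline value $\alpha=n-1$. Then $\mathbf 1\cdot h(y_k)=0$, so adding a multiple of $y_k$ without conflict preserves $s=\mathbf 1\cdot h(f)$. With three stars, $a_m=m$ and $s=1$: a negative height of size $c$ is replaced by one of size $c+s$. The depth grows without bound relative to $s$, and this is what an arbitrarily small decrease of $\alpha$ turns into an antipode. With four stars, let $f$ have height $-c\le0$ at $k$ and heights $0\le z\le y\le x$ elsewhere, and add $ty_k$. Any new negative coordinate lies on ray $k$ and conflicts with $y_l$, $l\ne k$, unless it is the coordinate $l$. To continue without conflict, only one new negative coordinate is allowed, so $t\le y$, and the new depth is at most $y\le(s+c)/2$. A bound $c\le s$ is now reproduced by the step. This bound reads $(\mathbf 1+e_k)\cdot h(f)\ge0$.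

This observation covers only one kind of sum and proves nothing about the others. What it suggests is the form of the invariant: inequalities $u\cdot h(f)\ge0$, with $u$ equal to $\mathbf 1$ tilted toward a basis vector. Since $\sum_ih(y_i)$ is negative, no nonzero $u\ge0$ works for all $y_i$ at once, so the admissible $u$ must depend on the letters of $f$.

\section{Gluing convex cones along flats}\label{sec:glue}

From now on $n=4$. A \emph{labeling} is a map $\sigma\colon\{1,2,3,4\}\to\{1,2,3,4\}$ with $\sigma(j)\ne j$; it chooses a letter ray in each star. A point $f$ is \emph{compatible} with $\sigma$ if $f_j$ lies on ray $\sigma(j)$ whenever $h_j(f)<0$. The points compatible with $\sigma$ form the product $X_\sigma$ of the lines $(\text{ray }0)\cup(\text{ray }\sigma(j))$, and $h$ identifies $X_\sigma$ with $\mathbb R^4$. The finitely many flats $X_\sigma$ cover $X$, and each contains $O$.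

A $\oplus$-cone meets $X_\sigma$ in a closed convex cone, which is described by its dual cone $D_\sigma$; it contains $O$ exactly when $D_\sigma\subseteq\mathbb R^4_{\ge0}$. We reverse this and prescribe the $D_\sigma$. They must agree on overlaps. If $\sigma,\tau$ differ only at $j$, then $X_\sigma\cap X_\tau$ is the half-space $h_j\ge0$, on which the inequalities from $D_\sigma$ are equivalent to those from $D_\sigma+\mathbb R_{\ge0}e_j$. This leads to condition (D) below. It turns out to be enough, even for pairs of points that lie in no common $X_\sigma$.

\begin{proposition}\label{prop:glue}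
For each labeling $\sigma$ let $D_\sigma\subseteq\mathbb R^4_{\ge0}$ be a closed convex cone, and assume
\begin{enumerate}
\item[(D)] if $\sigma,\tau$ differ only at $j$, then $D_\sigma\subseteq D_\tau+\mathbb R_{\ge0}e_j$.
\end{enumerate}
Let $K$ be the set of $f\in X$ for which there is a compatible $\sigma$ with $h(f)\cdot u\ge0$ for all $u\in D_\sigma$. For $f\in X$ this condition holds for one compatible $\sigma$ if and only if it holds for all of them. Moreover $K$ is a $\oplus$-cone containing $O$, so $K\cap B$ is compact and convex.
\end{proposition}

\begin{proof}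
\emph{Independence of $\sigma$.} Two labelings compatible with $f$ differ only at coordinates $j$ with $h_j(f)\ge0$. Changing one such value at a time keeps the labeling compatible, so we may assume that $\sigma,\tau$ differ at a single $j$, with $h_j(f)\ge0$. Suppose the condition holds for $\tau$, and let $u\in D_\sigma$. By (D), $u=u'+\lambda e_j$ with $u'\in D_\tau$ and $\lambda\ge0$, so $h(f)\cdot u=h(f)\cdot u'+\lambda h_j(f)\ge0$.

Consequently $K\cap X_\sigma$ is exactly the closed convex cone $\{f\in X_\sigma: h(f)\cdot u\ge0\text{ for all }u\in D_\sigma\}$, and $K$, the finite union of these cones, is closed and invariant under scaling. It contains $O$ because $D_\sigma\subseteq\mathbb R^4_{\ge0}$.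

\emph{Closure under $\oplus$.} Let $f,g\in K$ and let $J$ be the set of their conflicts. We perform the cancellation first and add afterwards. For $j\in J$ put $m_j=\min(|f_j|,|g_j|)$, and let $f',g'$ be obtained from $f,g$ by shortening the coordinates $j\in J$ by $m_j$. Then $h(f')=h(f)+\sum_{j\in J}m_je_j$, and $f'$ is compatible with every labeling compatible with $f$. Since $D_\sigma\subseteq\mathbb R^4_{\ge0}$, we have $h(f')\cdot u\ge h(f)\cdot u$ for $u\in D_\sigma$, so $f'\in K$, and by the same argument $g'\in K$. For $j\in J$ one of $f'_j,g'_j$ is the origin and the other is $f_j\oplus g_j$. So $f'\oplus g'=f\oplus g$, and $f',g'$ have no conflict, which means that some $\sigma$ is compatible with both. Both lie in the convex cone $K\cap X_\sigma$, hence so does their vector sum $f\oplus g$. The last claim is Lemma~\ref{lem:convex}.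
\end{proof}

Condition (D) is used at the last step, through the independence of $\sigma$: the points $f'$ and $g'$ arrive with certificates from two different labelings, and (D) transports both to the common one.

\section{A family of cones satisfying (D)}\label{sec:cones}

\subsection*{The generators}
We need nonzero cones $D_\sigma\subseteq\mathbb R^4_{\ge0}$ that satisfy (D) and admit the points $y_i$ for some $\alpha<3$. The latter means $h(y_i)\cdot u\ge0$ for $u\in D_\sigma$ whenever $\sigma(j)=i$ for all $j\ne i$. As noted, the cones cannot all be equal. They cannot be single rays $\mathbb R_{\ge0}u_\sigma$ with positive entries either: if $u_\sigma=cu_\tau+\lambda e_j$ and $u_\tau=c'u_\sigma+\lambda'e_j$ with nonnegative coefficients, then $cc'=1$ from a coordinate other than $j$, and $c\lambda'+\lambda=0$ from coordinate $j$, so the two rays coincide. The cones need width, so that they can turn as the labels change one at a time.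

We take thin cones around $\mathbf 1$, with generators $\mathbf 1+\beta H$, where $\beta>0$ is small and $H\in\mathbb R^4$ is called the \emph{offset}. The first attempt is $H=3e_a$, $a=1,\dots,4$. At $\alpha=3$ we have $h(y_i)\cdot(\mathbf 1+\beta H)=\beta\big(3H(i)-\sum_{j\ne i}H(j)\big)$, which is $-3\beta$ for $H=3e_a$, $a\ne i$. Adding $e_i$ to the offset brings this to $0$, and adding $(1+\delta)e_i$ leaves room to lower $\alpha$. The correction is needed only when $\sigma(a)=i$, so we let the label of $a$ decide it. For $\beta,\delta\in(0,1/10)$ define
\begin{align*}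
P_{a,p}&=3e_a+(1+\delta)e_p &&(a\ne p),\\
Q_{ab,s}&=\tfrac53(e_a+e_b)+\big(\tfrac{10}9+\delta\big)e_s &&(a,b,s\text{ distinct}),
\end{align*}
\[
\mathcal H_\sigma=\{P_{a,\sigma(a)}:a=1,\dots,4\}\cup\{Q_{ab,s}:a\ne b,\ \sigma(a)=\sigma(b)=s\},
\]
and let $D_\sigma\subseteq\mathbb R^4_{\ge0}$ be the convex cone generated by the vectors $\mathbf 1+\beta H$, $H\in\mathcal H_\sigma$. It is nonzero, and closed because it is finitely generated. At $\delta=0$, $Q_{ab,s}$ is $\frac{10}9$ times the midpoint of $P_{a,s}$ and $P_{b,s}$, so it also satisfies $3H(s)=\sum_{j\ne s}H(j)$. Why it is needed will appear in the proof and in Remark~\ref{rem:Q}.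

\begin{proposition}\label{prop:D}
For all sufficiently small $\beta,\delta>0$ the cones $D_\sigma$ satisfy \textup{(D)}.
\end{proposition}

\subsection*{Reduction to a point in a triangle}
Let $\sigma,\tau$ differ only at $j$ and put $I=\{1,2,3,4\}\setminus\{j\}$. Since $D_\tau+\mathbb R_{\ge0}e_j$ is a convex cone, it suffices to show that it contains $\mathbf 1+\beta H_0$ for each $H_0\in\mathcal H_\sigma$. Offsets whose definition does not involve the label of $j$ lie in $\mathcal H_\tau$ as well. There remain
\begin{itemize}
\item type 1: $H_0=P_{j,p}$ with $p=\sigma(j)$;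
\item type 2: $H_0=Q_{jb,s}$ with $\sigma(j)=\sigma(b)=s$.
\end{itemize}
In each case we choose $H_1,H_2,H_3\in\mathcal H_\tau$ that depend only on the labels on $I$, where $\sigma$ and $\tau$ agree, and we solve for $(t_1,t_2,t_3,q)$ the linear system
\begin{equation}\label{eq:system}
\sum_it_iH_i(m)-q=H_0(m)\quad(m\in I),\qquad\sum_it_i+\beta q=1 .
\end{equation}
For any coordinate $m$, the last equation gives $\sum_it_i(1+\beta H_i(m))=1+\beta\big(\sum_it_iH_i(m)-q\big)$. Hence, if $t_i\ge0$ and
\begin{equation}\label{eq:jcoord}
\sum_it_iH_i(j)-q\le H_0(j),
\end{equation}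
then $\sum_it_i(\mathbf 1+\beta H_i)\in D_\tau$ agrees with $\mathbf 1+\beta H_0$ on $I$ and has no larger $j$-coordinate, so $\mathbf 1+\beta H_0\in D_\tau+\mathbb R_{\ge0}e_j$.

There are finitely many systems \eqref{eq:system}, and their coefficients are continuous in $(\beta,\delta)$. If a system is nonsingular at $(0,0)$, then by Cramer's rule its solution is continuous near $(0,0)$, and strict inequalities persist. So it suffices to prove, \emph{at $\beta=\delta=0$}, that each system is nonsingular and that its solution has all $t_i>0$ and strict inequality in \eqref{eq:jcoord}. From here to the end of the proof, $\beta=\delta=0$.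

Now $\sum t_i=1$, and \eqref{eq:system} has a planar meaning: in the plane $\mathbb R^I/\mathbb R\mathbf 1$, the \emph{target} $H_0|_I$ has barycentric coordinates $t_i$ in the triangle with vertices $H_i|_I$. Nonsingularity says that the triangle is nondegenerate, and $t_i>0$ says that the target is in its interior. Inequality \eqref{eq:jcoord} costs nothing once $t_i>0$ and $q>0$: all offsets $H_i$ used below have $H_i(j)\le1$, so the left side is less than $1$, while $H_0(j)$ is $3$ or $\frac53$.

The natural triangle is formed by $P_{i,\sigma(i)}$, $i\in I$; write $t_i$ for the coefficient of $P_{i,\sigma(i)}$. Then \eqref{eq:system} reads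
\begin{equation}\label{eq:Psystem}
3t_m+\sum_{i\in I,\ \sigma(i)=m}t_i=q+H_0(m)\quad(m\in I),\qquad\sum_{i\in I}t_i=1 .
\end{equation}

\begin{lemma}\label{lem:nonsing}
For every choice of labels on $I$ the system \eqref{eq:Psystem} is nonsingular.
\end{lemma}

\begin{proof}
Let $(t,q)$ solve the homogeneous system; changing signs, assume $q\ge0$. Since $\sum t_i=0$, the positive $t_i$ and the absolute values of the negative $t_i$ have the same sum $\nu$. If $t_m<0$, then $3|t_m|=-q+\sum_{\sigma(i)=m}t_i\le\sum_{\sigma(i)=m}\max(t_i,0)$. Each $i$ has one label, so summing over these $m$ gives $3\nu\le\nu$. Hence $t=0$, and then $q=0$.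
\end{proof}

In the tables we write $t_i=T_i/N$ and $q=R/N$ with integers $T_i,R$ and $N=\sum T_i$, and we display the left side of each equation term by term, so that every row can be checked at sight. The bracket $[\,\cdot\,]$ is $1$ if the statement inside holds and $0$ otherwise.

\subsection*{Type 1, regular case}
Let $I=\{p,k,l\}$; the target is $e_p$. The simplest case is $\sigma(p)=\sigma(k)=\sigma(l)=j$: the equations $3t_p=q+1$, $3t_k=3t_l=q$ add up to $3=3q+1$, so $q=\frac23$ and $t=(\frac59,\frac29,\frac29)$. In general a label $\sigma(i)=m$ puts $t_i$ into the equation for $m$ and lowers $t_m$. The danger is the largest coefficient $t_p$ entering the equation for $k$ or $l$. Table~\ref{tab:1} solves \eqref{eq:Psystem} unless $\sigma(p)=\sigma(l)=k$ or $\sigma(p)=\sigma(k)=l$. For $\sigma(p)=j$ there are nine pairs $(\sigma(k),\sigma(l))$; six are listed, and $(j,p)$, $(j,k)$, $(p,k)$ arise from $(p,j)$, $(l,j)$, $(l,p)$ by exchanging $k$ and $l$. For $\sigma(p)=k$ all six pairs with $\sigma(l)\ne k$ are listed, and the exchange reduces $\sigma(p)=l$ to $\sigma(p)=k$.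

\begin{table}[ht]
\centering
\begin{tabular}{ccc|ccc|lll}
$\sigma(p)$&$\sigma(k)$&$\sigma(l)$&$(T_p,T_k,T_l)$&$N$&$R$&$p$: $R+N$&$k$: $R$&$l$: $R$\\ \hline
$j$&$j$&$j$&$(5,2,2)$&$9$&$6$&$15$&$6$&$6$\\
$j$&$p$&$j$&$(2,1,1)$&$4$&$3$&$6+1$&$3$&$3$\\
$j$&$p$&$p$&$(3,2,2)$&$7$&$6$&$9+2+2$&$6$&$6$\\
$j$&$l$&$j$&$(7,3,2)$&$12$&$9$&$21$&$9$&$6+3$\\
$j$&$l$&$k$&$(3,1,1)$&$5$&$4$&$9$&$3+1$&$3+1$\\
$j$&$l$&$p$&$(6,3,2)$&$11$&$9$&$18+2$&$9$&$6+3$\\
$k$&$j$&$j$&$(15,2,7)$&$24$&$21$&$45$&$6+15$&$21$\\
$k$&$l$&$j$&$(7,1,3)$&$11$&$10$&$21$&$3+7$&$9+1$\\
$k$&$p$&$j$&$(6,1,3)$&$10$&$9$&$18+1$&$3+6$&$9$\\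
$k$&$j$&$p$&$(12,3,7)$&$22$&$21$&$36+7$&$9+12$&$21$\\
$k$&$l$&$p$&$(4,1,2)$&$7$&$7$&$12+2$&$3+4$&$6+1$\\
$k$&$p$&$p$&$(3,1,2)$&$6$&$6$&$9+1+2$&$3+3$&$6$
\end{tabular}
\caption{Type 1, regular case. The last three columns give $3T_m+\sum_{\sigma(i)=m}T_i$ for $m=p,k,l$; the heading gives the required value.}\label{tab:1}
\end{table}

\subsection*{Type 1, exceptional case}
Up to the exchange, what remains is $\sigma(p)=\sigma(l)=k$. In the coordinates $(p,k,l)$ we have $\frac23(3,1,0)+\frac13(0,1,3)=(1,0,0)+\mathbf 1$, so \eqref{eq:Psystem} has the solution $(t_p,t_k,t_l)=(\frac23,0,\frac13)$: the target lies on the edge from $P_{p,k}$ to $P_{l,k}$, and the perturbation argument does not apply. This is the purpose of $Q_{pl,k}\in\mathcal H_\tau$, which lies just beyond that edge (Figure~\ref{fig:triangle}).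

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (A) at (-2.6,-0.5);
\coordinate (L) at (2.6,-0.5);
\coordinate (K) at (0,3);
\coordinate (Q) at (0,-1.15);
\fill[gray!20] (A)--(K)--(Q)--cycle;
\draw (A)--(K)--(L)--cycle;
\draw[dashed] (A)--(Q)--(K);
\fill (A) circle (1.5pt) node[left] {$P_{p,k}$};
\fill (L) circle (1.5pt) node[right] {$P_{l,k}$};
\fill (K) circle (1.5pt) node[above] {$P_{k,j}$};
\fill (Q) circle (1.5pt) node[below] {$Q_{pl,k}$};
\fill (0,0) circle (1.2pt) node[right] {$0$};
\draw[fill=white] (-0.87,-0.5) circle (2pt) node[above] {$e_p$};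
\end{tikzpicture}
\caption{The plane $\mathbb R^{\{p,k,l\}}/\mathbb R\mathbf 1$ for the labels $\sigma(p)=\sigma(l)=k$, $\sigma(k)=j$, at $\delta=0$. The target $e_p$ lies on the boundary of the triangle $P_{p,k}P_{k,j}P_{l,k}$ but in the interior of the shaded triangle $P_{p,k}P_{k,j}Q_{pl,k}$. The point $Q_{pl,k}$ is $10/9$ times the midpoint of the lower edge; its distance from that edge is exaggerated.}\label{fig:triangle}
\end{figure}

We use $P_{p,k}$, $P_{k,\sigma(k)}$ and $Q_{pl,k}$, with coefficients $t_p,t_k,t_Q$. The offset $Q_{pl,k}$ has entries $\frac53,\frac{10}9,\frac53,0$ at $p,k,l,j$, so \eqref{eq:system} becomes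
\begin{align*}
3t_p+\tfrac53t_Q+[\sigma(k)=p]\,t_k&=q+1,\\
t_p+\tfrac{10}9t_Q+3t_k&=q,\\
\tfrac53t_Q+[\sigma(k)=l]\,t_k&=q,
\end{align*}
with $t_p+t_k+t_Q=1$. Table~\ref{tab:2} gives the solutions.

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc|lll}
$\sigma(k)$&$(T_p,T_k,T_Q)$&$N$&$R$&$p$: $R+N$&$k$: $R$&$l$: $R$\\ \hline
$j$&$(32,1,63)$&$96$&$105$&$96+105$&$32+70+3$&$105$\\
$p$&$(27,1,54)$&$82$&$90$&$81+90+1$&$27+60+3$&$90$\\
$l$&$(28,1,54)$&$83$&$91$&$84+90$&$28+60+3$&$90+1$
\end{tabular}
\caption{Type 1, exceptional case $\sigma(p)=\sigma(l)=k$.}\label{tab:2}
\end{table}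

For nonsingularity, take a solution of the homogeneous system, subtract the third equation from the first two, and substitute $t_Q=-t_p-t_k$:
\[
3t_p+\big([\sigma(k)=p]-[\sigma(k)=l]\big)t_k=0,\qquad \tfrac{14}9t_p+\big(\tfrac{32}9-[\sigma(k)=l]\big)t_k=0 .
\]
For $\sigma(k)=j,p,l$ the first equation gives $t_p=0,\ -\frac13t_k,\ \frac13t_k$, and the second becomes $\frac{32}9t_k=0$, $(\frac{32}9-\frac{14}{27})t_k=0$, $(\frac{23}9+\frac{14}{27})t_k=0$. So $t_k=0$, and then $t_p$, $t_Q$ and $q$ vanish.

\subsection*{Type 2}
The new generators must themselves pass the test. Let $H_0=Q_{jb,s}$ and $I=\{b,s,r\}$, so $\sigma(b)=s$ and the target is $(\frac53,\frac{10}9,0)$ in the coordinates $(b,s,r)$. The triangle $P_{b,s},P_{s,\sigma(s)},P_{r,\sigma(r)}$ works in all cases, so no further generators are needed. System \eqref{eq:Psystem} is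
\begin{align*}
3t_b+[\sigma(s)=b]\,t_s+[\sigma(r)=b]\,t_r&=q+\tfrac53,\\
3t_s+t_b+[\sigma(r)=s]\,t_r&=q+\tfrac{10}9,\\
3t_r+[\sigma(s)=r]\,t_s&=q,
\end{align*}
with $t_b+t_s+t_r=1$. It is nonsingular by Lemma~\ref{lem:nonsing}, and Table~\ref{tab:3} solves it for all nine pairs $(\sigma(s),\sigma(r))$.

\begin{table}[ht]
\centering
\small
\begin{tabular}{cc|ccc|lll}
$\sigma(s)$&$\sigma(r)$&$(T_b,T_s,T_r)$&$N$&$R$&$b$: $R+\frac53N$&$s$: $R+\frac{10}9N$&$r$: $R$\\ \hline
$j$&$j$&$(47,18,7)$&$72$&$21$&$141$&$54+47=101$&$21$\\
$j$&$b$&$(124,53,21)$&$198$&$63$&$372+21=393$&$159+124=283$&$63$\\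
$j$&$s$&$(6,2,1)$&$9$&$3$&$18$&$6+6+1=13$&$3$\\
$b$&$j$&$(52,27,11)$&$90$&$33$&$156+27=183$&$81+52=133$&$33$\\
$b$&$b$&$(87,53,22)$&$162$&$66$&$261+53+22=336$&$159+87=246$&$66$\\
$b$&$s$&$(49,21,11)$&$81$&$33$&$147+21=168$&$63+49+11=123$&$33$\\
$r$&$j$&$(68,27,4)$&$99$&$39$&$204$&$81+68=149$&$12+27$\\
$r$&$b$&$(128,53,8)$&$189$&$77$&$384+8=392$&$159+128=287$&$24+53$\\
$r$&$s$&$(56,21,4)$&$81$&$33$&$168$&$63+56+4=123$&$12+21$
\end{tabular}
\caption{Type 2, with $\sigma(b)=s$.}\label{tab:3}
\end{table}

In all three tables the $T_i$ and $R$ are positive. This proves Proposition~\ref{prop:D}.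

\begin{remark}\label{rem:Q}
Without the offsets $Q$, condition (D) fails for all $\beta,\delta\in(0,1/10)$. Take $\sigma(p)=\sigma(l)=k$, $\sigma(j)=p$, $\tau(j)=k$. If $\mathbf 1+\beta P_{j,p}=\sum_it_i(\mathbf 1+\beta P_{i,\tau(i)})+\lambda e_j$ with $t_1,\dots,t_4,\lambda\ge0$, then \eqref{eq:system} holds with four terms and $q=(1-\sum t_i)/\beta$. The equation for $l$ gives $q\ge0$, so $\sum t_i\le1$. The functional $\varphi(H)=H(p)+H(l)-2H(k)$ vanishes on $\mathbf 1$, is at most $1-2\delta$ on the four offsets $P_{i,\tau(i)}$, and equals $1+\delta$ on $P_{j,p}$, a contradiction. On the other hand, the factor $\frac{10}9$ cannot be taken large. Replace it by $\lambda$, at $\beta=\delta=0$, in the row $\sigma(s)=r$, $\sigma(r)=j$ of Table~\ref{tab:3}. The functional $H(b)+4H(s)-5H(r)$ vanishes on $\mathbf 1$, takes the values $7,7,-15$ at the vertices and $\frac{11}2\lambda$ at the target, so $t_r=(7-\frac{11}2\lambda)/22$, which is positive only for $\lambda<\frac{14}{11}$.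
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

Fix $\beta,\delta\in(0,1/10)$ so small that (D) holds, let $K$ be the $\oplus$-cone of Proposition~\ref{prop:glue} for the cones of Section~\ref{sec:cones}, and put $C=K\cap B$. Then $C$ is compact and convex. Each of the finitely many closed chambers of $B$ lies in some $X_\sigma$, where $C$ is cut out by the finitely many inequalities $h(f)\cdot(\mathbf 1+\beta H)\ge0$, $H\in\mathcal H_\sigma$. So $C$ is a finite union of spherical polytopes. It contains the set $\{h_j>0\text{ for all }j\}$ of unit vectors, which is open in $B$.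

\emph{Part (1).} Let $x_0=\frac12\mathbf 1\in O\cap B\subseteq C$. An antipode $y$ of $x_0$ has $h(y)=-\frac12\mathbf 1$. For every compatible $\sigma$ and every nonzero $u\in D_\sigma\subseteq\mathbb R^4_{\ge0}$ we get $h(y)\cdot u=-\frac12\sum_iu_i<0$, so $y\notin C$. Since every point of a spherical building has an antipode in it, $C$ with the induced metric is not a spherical building.

\emph{Part (2).} Put $\alpha=3-\beta\delta$. We claim that $y_i\in K$ for each $i$. Take $\sigma$ with $\sigma(j)=i$ for $j\ne i$ and $\sigma(i)=s$ arbitrary; it is compatible with $y_i$. The set $\mathcal H_\sigma$ consists of $P_{a,i}$ for $a\ne i$, of $P_{i,s}$, and of $Q_{ab,i}$ for $a,b\ne i$. No offset $Q$ with $i\in\{a,b\}$ occurs, because $\sigma(i)\ne i=\sigma(b)$ for $b\ne i$. For any offset $H$,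
\[
h(y_i)\cdot(\mathbf 1+\beta H)=\alpha\big(1+\beta H(i)\big)-3-\beta\sum_{j\ne i}H(j)=\beta\Big(3H(i)-\sum_{j\ne i}H(j)-\delta\big(1+\beta H(i)\big)\Big).
\]
The quantity $3H(i)-\sum_{j\ne i}H(j)$ equals $3(1+\delta)-3=3\delta$ for $P_{a,i}$, equals $3(\frac{10}9+\delta)-\frac{10}3=3\delta$ for $Q_{ab,i}$, and equals $9-(1+\delta)=8-\delta$ for $P_{i,s}$. Since $H(i)\le3$ and $\beta<\frac1{10}$, the subtracted term is less than $2\delta$, and $2\delta$ is less than both $3\delta$ and $8-\delta$. So all generators of $D_\sigma$ pair nonnegatively with $h(y_i)$, which proves the claim.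

A center $c$ of $C$ would satisfy $\langle c,g\rangle=\cos d(c,g)\ge0$ for $g\in C$, hence $\langle c,g\rangle\ge0$ for all $g\in K$ by scaling. As $0<\alpha<3$, Lemma~\ref{lem:nocenter} excludes this. By \eqref{eq:compact}, $\operatorname{rad}(C)>\pi/2$. \qed

\section{Proof of Theorem~\ref{thm:higher}}\label{sec:proof2}

\emph{Dimension $3$.} The cones $D_\sigma$ lie close to the ray through $\mathbf 1$, so $C$ lies close to the ball of radius $\pi/2$ about $x_0$. Let $f\in K$, let $\sigma$ be compatible with $f$, and let $H=P_{1,\sigma(1)}$. Then $|H|^2=9+(1+\delta)^2\le16$, and $h(f)\cdot(\mathbf 1+\beta H)\ge0$ gives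
\begin{equation}\label{eq:radius}
\langle x_0,f\rangle=\tfrac12\mathbf 1\cdot h(f)\ge-\tfrac\beta2H\cdot h(f)\ge-2\beta|f| .
\end{equation}
So $\operatorname{rad}(C)\le\arccos(-2\beta)$. Proposition~\ref{prop:D} allows $\beta$ to be arbitrarily small; we fix it with $\arccos(-2\beta)<\pi/2+\varepsilon$. Together with Theorem~\ref{thm:main} this settles $k=3$, since $C$ contains a chamber and so has dimension $3$.

\emph{Dimension $k=3+m$, $m\ge1$.} Let $Y$ be a product of $m$ stars with three rays each, and let $B'$ be the unit sphere of $X\times Y$. By Section~\ref{sec:stars} it is a finite thick building of dimension $k$, and $\langle(f,w),(g,v)\rangle=\langle f,g\rangle+\langle w,v\rangle$. Since $\oplus$ acts coordinatewise, $K'=K\times Y$ is a $\oplus$-cone, so $C'=K'\cap B'$ is compact and convex by Lemma~\ref{lem:convex}. It contains a chamber of $B'$, so it has dimension $k$.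

The point $(x_0,0)\in C'$ has no antipode in $C'$, and its distance to every point of $C'$ is at most $\arccos(-2\beta)$: for a unit vector $(f,w)\in K'$, inequality \eqref{eq:radius} gives $\langle(x_0,0),(f,w)\rangle=\langle x_0,f\rangle\ge-2\beta|f|\ge-2\beta>-1$. Hence $C'$ is not a subbuilding and $\operatorname{rad}(C')<\pi/2+\varepsilon$.

Suppose that $(c,v)$ is a center of $C'$. If some coordinate of $v$ is nonzero, let $w\in Y$ be the unit vector on another ray of that star, with all other coordinates zero. Then $(0,w)\in C'$ and $\langle(c,v),(0,w)\rangle<0$, a contradiction. So $v=0$ and $c\in C$, and pairing with the points $(g,0)$, $g\in C$, shows that $c$ is a center of $C$. This contradicts Theorem~\ref{thm:main}. By \eqref{eq:compact}, $\operatorname{rad}(C')>\pi/2$. \qed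

\begin{thebibliography}{1}
\bibitem{RC} Carlos Ramos-Cuevas, \emph{Subcomplexes and fixed point sets of isometries of spherical buildings}, arXiv:1408.3017 (2014).
\end{thebibliography}
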